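# Periodic rigidity of two-generator one-relator groups

## Three kinds of groups $\langle a,b\mid r\rangle$

**Theorem 1.** Let $r$ be a non-empty cyclically reduced word in $a^{\pm1},b^{\pm1}$ and let $G=\langle a,b\mid r\rangle$. Then $G$ is periodically rigid if and only if $G$ is virtually cyclic or torsion-free virtually $\mathbb Z^2$. More precisely, exactly one of the following holds.

1. $G\cong\mathbb Z$, or $G\cong BS(1,1)=\mathbb Z^2$, or $G\cong BS(1,-1)$ (the Klein bottle group). Then $G$ is periodically rigid.
2. $G\cong BS(1,n)=\langle a,t\mid tat^{-1}=a^n\rangle$ with $|n|\ge 2$. Then $G$ is not periodically rigid, and is neither virtually cyclic nor virtually $\mathbb Z^2$.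
3. $G$ contains a free subgroup of rank 2. Then $G$ is not periodically rigid, and is neither virtually cyclic nor virtually $\mathbb Z^2$.

A conjecture of Bitar says that a finitely generated group is periodically rigid if and only if it is virtually cyclic or torsion-free virtually $\mathbb Z^2$. Theorem 1 says that this is true for all two-generator one-relator groups. The problem comes from Solène J. Esnay, Ugo Giocanti and Etienne Moutot, "Period-rigidity of one-relator groups", arXiv:2502.03602 (2025).

Case 3 will follow from a statement that has nothing to do with relators.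

**Theorem A.** Let $G$ be a finitely generated non-amenable group. There is one SFT $X$ on $G$ such that

* (a) every amenable subgroup $H\le G$ fixes some $x\in X$;
* (b) if $H\le G$ fixes some $x\in X$, then there is a finite $S\subset G$ with $|FS|\ge 2|F|$ for all finite $F\subset H\backslash G$. In particular $H$ has infinite index.

Hence $X$ is weakly aperiodic but not strongly aperiodic, and $G$ is not periodically rigid.

Together with what we prove about one-relator groups, it also yields the following.

**Theorem 2.**

* (a) Bitar's conjecture holds for every non-amenable finitely generated group: every periodically rigid finitely generated group is amenable.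
* (b) For any finite $S\ne\emptyset$ and non-empty cyclically reduced $r$, the group $\langle S\mid r\rangle$ is periodically rigid if and only if it is finite cyclic, $\mathbb Z$, $\mathbb Z^2$ or the Klein bottle group.

## Shifts, stabilizers, and the groups $\mathbb Z$ and $F_2$ by hand

Let $G$ be a finitely generated group and $A$ a finite alphabet. A *configuration* is a map $x\in A^G$, and $G$ acts by the shift $(g\cdot x)(h)=x(g^{-1}h)$. A *pattern* is a map $p\in A^F$ with $F\subset G$ finite. It *appears* in $x$ if for some $g$ the restriction of $g\cdot x$ to $F$ is $p$. With $k=g^{-1}$ this reads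
$$x(kf)=p(f)\quad\text{for all } f\in F .$$
So local rules are expressed by **right** multiplication: standing at $k$, we look at the points $kf$.

**Definition (SFT).** The subshift defined by a set $\mathcal F$ of forbidden patterns is the set of all $x\in A^G$ in which no pattern of $\mathcal F$ appears. It is a *subshift of finite type* (SFT) if $\mathcal F$ can be taken finite.

Symmetries, by contrast, are expressed by left multiplication: a subgroup $H$ fixes $x$ if and only if $x(hg)=x(g)$ for all $h\in H$, $g\in G$. Equivalently, $x$ factors through the set $H\backslash G$ of cosets $Hg$, on which $G$ still acts on the right.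

**Definition (periodicity and rigidity).** A configuration is *weakly periodic* if its stabilizer is nontrivial, and *strongly periodic* if its stabilizer has finite index in $G$. A subshift is *weakly aperiodic* if it contains no strongly periodic configuration, and *strongly aperiodic* if it contains no weakly periodic configuration. The group $G$ is *periodically rigid* if every weakly aperiodic SFT on $G$ is also strongly aperiodic.

Unwound, $G$ is rigid when every SFT on $G$ that contains a configuration with *some* nontrivial period also contains one with a finite-index group of periods. To refute rigidity we must produce one SFT that contains a weakly periodic configuration but no strongly periodic one.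

**Finite groups and $\mathbb Z$.** If $G$ is finite, every subgroup has finite index, so every configuration is strongly periodic. A weakly aperiodic SFT is then empty, hence strongly aperiodic, and $G$ is rigid. If $G=\mathbb Z$, every nontrivial subgroup has finite index, so weakly periodic configurations are strongly periodic, and $\mathbb Z$ is rigid. For instance, forbidding the patterns $00$ and $11$ on $\{0,1\}\subset \mathbb Z$ leaves exactly two configurations, both fixed by $2\mathbb Z$.

**The free group $F_2=\langle p,q\rangle$.** Here we can break rigidity by hand. Let $S=\{1,p^{\pm1},q^{\pm1}\}$ and use the alphabet $T=S^{-1}=S$. Read $x(g)=t$ as an arrow from $g$ to $gt$. Every point emits exactly one arrow. The local rule is that every point receives at least two arrows, that is,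
$$\text{for every } g \text{ there are at least two } t\in T\text{ with } x(gt^{-1})=t. $$

No $x$ obeying this rule is strongly periodic. Suppose a finite-index subgroup $H$ fixes $x$. The arrows descend to the finite set $Y=H\backslash G$, since the label at $g$ depends only on $Hg$. Each point of $Y$ emits one arrow. Each point receives at least two: the two arrows into $g$ have different labels, so their sources in $Y$ carry different labels and are different points. Counting arrows gives $|Y|\ge 2|Y|$, which is absurd.

There is nevertheless a configuration obeying the rule and fixed by $\langle p\rangle$. In the Cayley tree, let every vertex off the axis $\{p^k:k\in\mathbb Z\}$ point towards the axis. In formulas: put $x(p^k)=1$, and for $g\notin\langle p\rangle$ let $x(g)=s^{-1}$, where $s$ is the last letter of the reduced word for $g$.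

* If $g\notin\langle p\rangle$ has last letter $s$, then for each of the three letters $u\ne s^{-1}$ the word $gu$ is reduced, lies off the axis and ends in $u$. So $x(gu)=u^{-1}$, and $g$ receives an arrow from $gu$.
* If $g=p^k$, then $x(p^kq^{\pm1})=q^{\mp1}$, so $p^k$ receives arrows from $p^kq$ and $p^kq^{-1}$.

Writing $g\notin \langle p\rangle$ as $p^kw$ with $w$ reduced and beginning with $q^{\pm1}$, the last letter of $g$ is that of $w$. It does not change when $g$ is multiplied on the left by $p$, so $\langle p\rangle$ fixes $x$. Hence $F_2$ is not periodically rigid.

The rest of the non-amenable part consists in doing this without a tree.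

## Amenability, and what Hall's theorem on $G$ alone does not give

**Definition (amenable group).** A group $\Gamma$ is amenable if for every finite $K\subset\Gamma$ with $1\in K$ and every $\delta>0$ there is a finite non-empty $E\subset\Gamma$ with $|EK|\le(1+\delta)|E|$. (This is the Følner characterization. The group $\Gamma$ need not be finitely generated.)

Cyclic groups are amenable. For a finite group take $E=\Gamma$. For $\mathbb Z$ take $E=\{0,\dots,N-1\}$: if $K\subset[-c,c]$, then $|E+K|\le N+2c$. We also quote the textbook facts that abelian groups are amenable and that a group with an amenable subgroup of finite index is amenable. So virtually cyclic groups and virtually $\mathbb Z^2$ groups are amenable.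

**Lemma 1.** Let $p,q\in G$ freely generate a free subgroup $P$ of $G$, and let $K=\{1,p^{\pm1},q^{\pm1}\}$. Then $|EK|\ge 3|E|$ for every finite $E\subset G$. In particular, $G$ is not amenable.

*Proof.* First let $E\subset P$ be finite and non-empty. The Cayley graph of $P$ is a tree with four edges at each vertex. The edges with both ends in $E$ form a forest on $E$, so there are at most $|E|-1$ of them. Summing degrees over $E$ counts these twice and the other edges meeting $E$ once, so at least $4|E|-(|E|-1)=3|E|+1$ edges meet $E$. All of them have both ends in $EK$. They form a forest on the vertex set $EK$, so $|EK|-1\ge 3|E|+1$.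

For a finite $E\subset G$, split $E$ into the pieces $E\cap gP=gE_g$ with $E_g\subset P$, one for each left coset $gP$ that meets $E$. The sets $gE_gK\subset gP$ for distinct cosets are disjoint, and $|gE_gK|=|E_gK|\ge3|E_g|$. Add up. $\square$

Now let $G$ be any finitely generated non-amenable group. Failure of the definition gives a finite $K\ni1$ and $\varepsilon>0$ with $|EK|\ge(1+\varepsilon)|E|$ for all finite $E\subset G$. Iterating, $|EK^m|\ge(1+\varepsilon)^m|E|$. Choose $m$ with $(1+\varepsilon)^m\ge2$ and put $S=K^m$. Then $S$ is finite and
$$|ES|\ge2|E|\quad\text{for all finite }E\subset G,\qquad 1\in S. \tag{1}$$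

Copy the arrow rule: let $T=S^{-1}$ and
$$X=\{x\in T^G:\ \text{for every }g\in G\text{ there are at least two }t\in T\text{ with }x(gt^{-1})=t\}. \tag{2}$$
This is an SFT. Since $t^{-1}\in S$ for $t\in T$, the forbidden patterns are the finitely many $p\in T^{S}$ for which fewer than two $t\in T$ satisfy $p(t^{-1})=t$.

How do we find configurations in $X$? Each $g$ must choose two sources among the points $gs$, $s\in S$, and no source may be chosen twice. That is a marriage problem.

**M. Hall's theorem.** Let $(N_j)_{j\in J}$ be a family, possibly infinite, of finite sets. If $\left|\bigcup_{j\in I}N_j\right|\ge|I|$ for every finite $I\subset J$, then there is an injective map $\psi$ on $J$ with $\psi(j)\in N_j$ for all $j$.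

The first approach is to apply this on $G$ itself with $J=G\times\{1,2\}$ and $N_{(g,i)}=gS$. Condition (1) is exactly what Hall's theorem needs, so $X$ is non-empty, and the arrow count shows that $X$ is weakly aperiodic. Here the approach stops: it gives no control on stabilizers, and every configuration it produces might have trivial stabilizer. To make $x$ fixed by a subgroup $H$ we must solve the marriage problem on $H\backslash G$, and for this we need
$$|FS|\ge2|F|\quad\text{for all finite }F\subset H\backslash G. \tag{3}$$

Can (3) be lifted back to (1)? Choose one representative $l_c$ in each coset $c\in F$ and let $E=\{l_c:c\in F\}$. Then $|ES|\ge 2|E|=2|F|$, but the map $ES\to FS$ can be many-to-one, so this says nothing about $|FS|$. In $F_2$ with $H=\langle p\rangle$ and $F=\{H\}$, the three points $1,p,p^{-1}$ of $ES=S$ fall on the same coset.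

Moreover, (3) is false for some subgroups, even of infinite index. Take $G=F_2$ and $H$ the kernel of $p\mapsto1$, $q\mapsto0$. Then $H\backslash G\cong\mathbb Z$, any finite $S$ acts by bounded translations, and a long interval $F$ violates (3). So the lifting argument must use something about $H$. Amenability of $H$ suffices: we lift each coset not to one point but to a Følner set of points, so large that the $H$-displacements caused by $S$ cost almost nothing.

## Proof of Theorem A

Keep $S$, $T$, $X$ from (1) and (2).

**Lemma 2.** If $H\le G$ is amenable, then $|FS|\ge2|F|$ for every finite $F\subset Y:=H\backslash G$.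

*Proof.* Choose $l_c\in c$ for every $c\in Y$. For $c\in F$ and $s\in S$ the element $l_cs$ lies in the coset $cs$, so $l_cs=h_{c,s}\,l_{cs}$ with $h_{c,s}\in H$. Let
$$L=\{1\}\cup\{h_{c,s}:c\in F,\ s\in S\},$$
a finite subset of $H$. Let $\delta>0$. Since $H$ is amenable, there is a finite non-empty $\Phi\subset H$ with $|\Phi L|\le(1+\delta)|\Phi|$. Put $E=\bigcup_{c\in F}\Phi l_c$.

The sets $\Phi l_c\subset c$ lie in distinct cosets, so $|E|=|\Phi||F|$. Next, $\Phi l_cs=\Phi h_{c,s}l_{cs}\subset\Phi L\,l_{cs}$, so
$$ES\subset\bigcup_{d\in FS}\Phi L\,l_d,\qquad |ES|\le|\Phi L|\,|FS|\le(1+\delta)|\Phi|\,|FS|.$$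
By (1), $2|\Phi||F|=2|E|\le|ES|\le(1+\delta)|\Phi||FS|$, that is, $2|F|\le(1+\delta)|FS|$. The set $L$ does not depend on $\delta$, and neither do $F$ and $S$. Let $\delta\to0$. $\square$

**Step 1: part (a), an amenable $H$ fixes a configuration of $X$.** Let $Y=H\backslash G$. Consider the finite sets $N_{(y,i)}=yS$ indexed by $(y,i)\in Y\times\{1,2\}$. A finite set $I$ of indices with projection $F\subset Y$ satisfies $|I|\le2|F|\le|FS|$ by Lemma 2, and $\bigcup_{(y,i)\in I}yS=FS$. Hall's theorem gives an injection $\psi:Y\times\{1,2\}\to Y$ with $\psi(y,i)\in yS$.

Define labels $\tau:Y\to T$. If $z=\psi(y,i)$, the pair $(y,i)$ is determined by $z$ because $\psi$ is injective. Choose $s\in S$ with $z=ys$ and put $\tau(z)=s^{-1}$, so that $z\tau(z)=y$. If $z$ is not in the image of $\psi$, put $\tau(z)=1$, which lies in $T$ since $1\in S$.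

Let $x(g)=\tau(Hg)$. It is fixed by $H$. To check $x\in X$, take $g\in G$ and put $y=Hg$, $z_i=\psi(y,i)$, $t_i=\tau(z_i)$ for $i=1,2$. From $z_it_i=y$ we get $z_i=yt_i^{-1}=Hgt_i^{-1}$, hence
$$x(gt_i^{-1})=\tau(z_i)=t_i .$$
Since $z_1\ne z_2$ and $z_i=yt_i^{-1}$, also $t_1\ne t_2$. So at least two labels arrive at $g$, and $x\in X$.

**Step 2: part (b), a group fixing a configuration of $X$ has an expanding coset space.** Let $x\in X$ be fixed by $H$ and let $Y=H\backslash G$. Write $x(g)=\tau(Hg)$ and let $\varphi:Y\to Y$, $\varphi(z)=z\tau(z)$, be the map "follow the arrow".

Every fibre of $\varphi$ has at least two points. Indeed, let $y=Hg$. There are two distinct $t\in T$ with $x(gt^{-1})=t$. For each of them the point $z_t=Hgt^{-1}$ has $\tau(z_t)=t$, so the two points $z_t$ are distinct, and $\varphi(z_t)=Hgt^{-1}t=y$.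

If $\varphi(z)\in F$, then $z=\varphi(z)\tau(z)^{-1}\in FT^{-1}=FS$. Hence $\varphi^{-1}(F)\subset FS$ and, for every finite $F\subset Y$,
$$|FS|\ge|\varphi^{-1}(F)|\ge2|F|.$$
If $Y$ were finite, then $F=Y$ would give $|Y|\ge2|Y|$, impossible since $Y\neq\emptyset$. So $H$ has infinite index.

**Step 3: $G$ is not rigid.** By (b), no $x\in X$ has a stabilizer of finite index, so $X$ is weakly aperiodic. The trivial group is amenable, so $G\ne1$; pick $g\ne1$. The cyclic group $\langle g\rangle$ is amenable, so by (a) it fixes some $x\in X$. That $x$ is weakly periodic, and $X$ is not strongly aperiodic. $\square$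

## Counting modulo $n$ in $BS(1,n)$, $|n|\ge2$

The arrow rule cannot help here. We shall see in a moment that $BS(1,n)$ has an abelian normal subgroup with quotient $\mathbb Z$. So it is solvable, and solvable groups are amenable. By Step 2 with $H=1$, which uses only the form of (2), a configuration in any SFT of the form (2) would give $|FS|\ge2|F|$ on $G$ for all finite $F$, contradicting amenability. All such SFTs are therefore empty on $BS(1,n)$. Another obstruction to finite quotients is needed, and the relation provides it: in a finite quotient $a$ and $a^n$ are conjugate, so they have the same order.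

First some facts about $G=BS(1,n)=\langle a,t\mid tat^{-1}=a^n\rangle$ with $|n|\ge2$.

* *The element $a$ has infinite order.* Send $a$ to $v\mapsto v+1$ and $t$ to $v\mapsto nv$ in the affine group of $\mathbb Q$. Then $tat^{-1}$ goes to $v\mapsto n(v/n+1)=v+n$, as does $a^n$, so this is a homomorphism. The image of $a$ has infinite order.
* *There is a homomorphism $\pi:G\to\mathbb Z$* with $\pi(t)=1$, $\pi(a)=0$. In particular $t$ has infinite order.
* *The kernel of $\pi$ is abelian.* Since $a=t^{-1}a^nt$, we have $\langle a\rangle\subset t^{-1}\langle a\rangle t$, so $U=\bigcup_{i\ge0}t^{-i}\langle a\rangle t^i$ is an increasing union of cyclic groups, hence an abelian subgroup. Conjugation by $t^{\pm1}$ only shifts the chain, so it preserves $U$. As $a\in U$, the subgroup $U$ is normal. It lies in $\ker\pi$ and contains the normal closure of $a$, which is $\ker\pi$. So $U=\ker\pi$.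
* *$G$ is not virtually abelian.* If an abelian subgroup had finite index, it would contain a finite-index normal subgroup of $G$, hence $a^k$ and $t^k$ for some $k\ge1$, and these would commute. But $t^ka^kt^{-k}=a^{kn^k}$, so $a^{kn^k}=a^k$ and $n^k=1$, contradicting $|n|\ge2$.

Let
$$X=\{x\in(\mathbb Z/|n|)^G:\ x(ga)=x(g)+1\ \text{ for all }g\in G\}.$$
It is an SFT: forbid the patterns $p$ on $\{1,a\}$ with $p(a)\ne p(1)+1$.

The modulus matters. In $BS(1,3)$ the same rule modulo $2$ would fail to be weakly aperiodic. The map $a\mapsto1$, $t\mapsto0$ extends to a homomorphism to $\mathbb Z/2$, because $3\equiv1$; this homomorphism is a configuration obeying the rule, fixed by its kernel, which has index 2.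

**Step 1: $X$ is weakly aperiodic.** Suppose $x\in X$ has a stabilizer of finite index. The stabilizer contains a finite-index normal subgroup $N$ of $G$. Let $k$ be the order of $a$ in $G/N$. In $G/N$ the elements $a$ and $a^n$ are conjugate, so they have the same order. The order of $a^n$ is $k/\gcd(k,n)$, and so $\gcd(k,n)=1$. For any $g$ we have $ga^kg^{-1}\in N$, hence
$$x(ga^k)=x\big((ga^kg^{-1})g\big)=x(g).$$
The local rule gives $x(ga^k)=x(g)+k$. Thus $|n|$ divides $k$, and $\gcd(k,n)=|n|\ge2$, a contradiction.

**Step 2: some $x\in X$ is fixed by $t$.** The group $\langle t\rangle$ acts on $G/\langle a\rangle$ by left multiplication. This action is free: if $t^jg\langle a\rangle=g\langle a\rangle$, then $g^{-1}t^jg\in\langle a\rangle$, and applying $\pi$ gives $j=0$. Choose $g_\lambda$ ($\lambda\in\Lambda$) such that the cosets $g_\lambda\langle a\rangle$ represent the orbits. Every coset is $t^ig_\lambda\langle a\rangle$ for a unique pair $(i,\lambda)$, and $a$ has infinite order, so every element of $G$ is uniquely of the form $t^ig_\lambda a^m$. Put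
$$x(t^ig_\lambda a^m)=m\bmod|n|.$$
Multiplying by $a$ on the right raises $m$ by one, so $x\in X$. Multiplying by $t$ on the left changes only $i$, so $t\cdot x=x$, and $t\ne1$.

So $X$ is weakly but not strongly aperiodic, and $BS(1,n)$ is not periodically rigid when $|n|\ge2$. $\square$

## Rigidity of $\mathbb Z^2$ and the Klein bottle group

We already know that $\mathbb Z$ is rigid. Let $G=BS(1,\pm1)$, that is, $tat^{-1}=a^{\pm1}$. This is the presentation of a semidirect product $\mathbb Z\rtimes\mathbb Z$, and every element is uniquely $a^it^j$. It is torsion-free: if $(a^it^j)^k=1$ with $k\ge1$, then projecting to the $t$-factor gives $jk=0$, so $j=0$, then $a^{ik}=1$ and $i=0$. The element $t^2$ commutes with $a$, so $N=\langle a,t^2\rangle\cong\mathbb Z^2$. It is the set of $a^it^{j}$ with $j$ even, a normal subgroup of index 2.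

For $\mathbb Z^2$ and the period $h=(0,1)$ the argument is short: $x$ depends only on the first coordinate, so it is a bi-infinite word, and a long enough repetition in that word can be closed up into a periodic word. In general the period may point in any direction, and in the Klein bottle group it need not commute with anything transverse. For instance, $h=t$ inverts $a$. Passing to $h^2\in N$ and using coset representatives deals with both difficulties.

**Claim.** If $X$ is an SFT on $G$ and some $x\in X$ is fixed by some $h\ne1$, then $X$ contains a strongly periodic configuration.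

This proves that $G$ is rigid.

**Step 1: turn $x$ into a word over a finite alphabet.** Put $h'=h^2$. Since $G/N$ has order 2, $h'\in N$; since $G$ is torsion-free, $h'\ne1$. Choose $u\in N\cong\mathbb Z^2$ linearly independent of $h'$. Then $N'=\langle u,h'\rangle$ is free abelian on $u,h'$, and it has finite index in $N$, hence in $G$. Write $G=\bigsqcup_{\tau\in R}N'\tau$ with $R$ finite. Every element of $G$ is uniquely $u^mh'^l\tau$ with $m,l\in\mathbb Z$, $\tau\in R$. As $h'$ fixes $x$ and commutes with $u$, we have $x(u^mh'^l\tau)=x(h'^lu^m\tau)=x(u^m\tau)$. So there is $z:\mathbb Z\to A^R$ with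
$$x(u^mh'^l\tau)=z(m)_\tau .$$

**Step 2: membership in $X$ is a condition on windows of bounded length.** Let $F$ be a finite set containing the supports of finitely many forbidden patterns that define $X$. For $\tau\in R$, $f\in F$ write $\tau f=u^ih'^j\sigma$ with $\sigma\in R$ and $i,j$ depending on $(\tau,f)$. Let $D$ bound all the $|i|$. For any $z':\mathbb Z\to A^R$ define $x'(u^mh'^l\tau)=z'(m)_\tau$. Then
$$x'(u^mh'^l\tau f)=x'(u^{m+i}h'^{l+j}\sigma)=z'(m+i)_\sigma .$$
So the map $f\mapsto x'(gf)$ on $F$, where $g=u^mh'^l\tau$, is determined by $\tau$ and the window $z'[m-D,m+D]$, by a rule that does not involve $m$ and $l$. If this window equals $z[m'-D,m'+D]$ for some $m'$, then $x'$ shows at $g$ the same values on $F$ as $x$ shows at $u^{m'}\tau$, and no forbidden pattern appears there. Hence, if every window of length $2D+1$ of $z'$ occurs in $z$, then $x'\in X$.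

**Step 3: close up the word.** There are finitely many words of length $2D+1$ over $A^R$, so there are $p<q$ with $z[p,p+2D]=z[q,q+2D]$. In other words, $z(s)=z(s-(q-p))$ for $q\le s\le q+2D$. Let $z'$ be the $(q-p)$-periodic sequence that agrees with $z$ on $[p,q-1]$. By induction on $s$, it agrees with $z$ at every $s\in[q,q+2D]$ too, because $z'(s)=z'(s-(q-p))=z(s-(q-p))=z(s)$. So $z'=z$ on $[p,q+2D]$. By periodicity every window of length $2D+1$ of $z'$ equals one that starts in $[p,q-1]$. Such a window ends at or before $q-1+2D$, so it occurs in $z$. By Step 2, $x'\in X$. Finally, $x'$ is fixed by $h'$ and by $u^{q-p}$, and $\langle h',u^{q-p}\rangle$ has index $q-p$ in $N'$, so finite index in $G$. $\square$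

## From the relator to an HNN extension

We quote two classical theorems.

**Freiheitssatz (Magnus).** Let $r$ be a cyclically reduced word that involves the generator $s\in S$. Then the elements of $S\setminus\{s\}$ freely generate a free subgroup of $\langle S\mid r\rangle$.

**HNN extensions and Britton's lemma.** Let $B$ be a group and $\theta:A_0\to A_1$ an isomorphism between two of its subgroups. The HNN extension is $\langle B,t\mid tct^{-1}=\theta(c)\ (c\in A_0)\rangle$. It contains $B$. A *pinch* is a subword $tct^{-1}$ with $c\in A_0$ or $t^{-1}ct$ with $c\in A_1$. Britton's lemma: a word $b_0t^{\epsilon_1}b_1\cdots t^{\epsilon_k}b_k$ with $b_i\in B$, $\epsilon_i=\pm1$, $k\ge1$ and no pinch is not trivial.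

For example, $BS(1,n)$ is the HNN extension of $B=\langle a\rangle\cong\mathbb Z$ with $A_0=B$, $A_1=\langle a^n\rangle$. Here $tat^{-1}$ is a pinch, and for $|n|\ge2$ the word $t^{-1}at$ is not.

**Proposition 3.** Let $r$ be a non-empty cyclically reduced word in $a^{\pm1},b^{\pm1}$ and $G=\langle a,b\mid r\rangle$. Then $G\cong\mathbb Z$, or $G\cong BS(1,n)$ for some $n\ne0$, or $G$ contains a free group of rank 2.

**Step 1: make one exponent sum zero.** Let $(\alpha,\beta)\in\mathbb Z^2$ be the exponent sums of $r$ and $d=\gcd(\alpha,\beta)$ (with $d=0$ if both vanish). Some matrix in $GL_2(\mathbb Z)$ sends $(\alpha,\beta)$ to $(d,0)$, and $\mathrm{Aut}(F_2)\to GL_2(\mathbb Z)$ is onto. Apply a lift of this matrix to $r$ and reduce cyclically. The word stays non-empty because $r\ne1$ in $F_2$. So we may assume $G=\langle a,t\mid r\rangle$ with $r$ cyclically reduced, non-empty, and of exponent sum $0$ in $t$.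

Example: in $a^2b^2$ put $a=cb^{-1}$. It becomes $cb^{-1}cb$, with exponent sum $0$ in $b$.

**Step 2: the case where $r$ does not involve $t$.** Then $r=a^n$ with $n\ne0$. If $|n|=1$, then $G=\langle t\rangle\cong\mathbb Z$. If $|n|\ge2$, let $\Phi$ be free on $t_i$, $i\in\mathbb Z/n$, and let a cyclic group $\langle a\mid a^n\rangle$ act by $at_ia^{-1}=t_{i+1}$. The semidirect product has the presentation $\langle a,t_i\mid a^n,\ at_ia^{-1}=t_{i+1}\rangle$. Eliminating $t_i=a^it_0a^{-i}$ for $1\le i<|n|$ leaves $\langle a,t_0\mid a^n\rangle$, since the last relation $at_{|n|-1}a^{-1}=t_0$ becomes $a^{|n|}t_0a^{-|n|}=t_0$, a consequence of $a^n=1$. This is $G$ with $t=t_0$. So $G$ contains $\Phi$, free of rank $|n|\ge2$.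

**Step 3: if $r$ involves $t$, rewrite it in conjugates of $a$.** Now $r$ also involves $a$; otherwise $r$ would be a power of $t$ with exponent sum $0$, hence empty. Permute $r$ cyclically so that it begins with $a^{\pm1}$, and write
$$r=a^{e_1}t^{n_1}a^{e_2}t^{n_2}\cdots a^{e_k}t^{n_k},\qquad e_j=\pm1,\quad n_j\in\mathbb Z,\quad n_1+\dots+n_k=0 .$$
With $a_i=t^iat^{-i}$ and $i_j=n_1+\dots+n_{j-1}$ (so $i_1=0$), we get in the free group
$$r=a_{i_1}^{e_1}a_{i_2}^{e_2}\cdots a_{i_k}^{e_k},$$
since the leftover power of $t$ at the end is $t^{i_k+n_k}=t^0$.

Here $k\ge2$, because $k=1$ forces $n_1=0$ and $r=a^{e_1}$. The word in the $a_i$ is cyclically reduced. If $i_j=i_{j+1}$ with $j<k$, then $n_j=0$, so $a^{e_j}a^{e_{j+1}}$ are adjacent letters of $r$ and are not mutually inverse. If $i_k=i_1=0$, then $n_k=-i_k=0$, so $a^{e_k}$ and $a^{e_1}$ are cyclically adjacent in $r$ and are not mutually inverse. The indices are not all equal, since otherwise all $n_j=0$ and $r$ would not involve $t$.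

Conjugating by a power of $t$ shifts all indices by the same amount. So the relator becomes a cyclically reduced word $r_0$ in $a_0,\dots,a_M$ that involves both $a_0$ and $a_M$, with $M\ge1$.

**Step 4: read off an HNN extension.** Adding the generators $a_i=t^iat^{-i}$, $0\le i\le M$, by Tietze moves ($a_0=a$),
$$G=\langle a_0,\dots,a_M,t\mid r_0,\ ta_it^{-1}=a_{i+1}\ (0\le i<M)\rangle .$$
Let $B=\langle a_0,\dots,a_M\mid r_0\rangle$, $A_0=\langle a_0,\dots,a_{M-1}\rangle\le B$ and $A_1=\langle a_1,\dots,a_M\rangle\le B$. Since $r_0$ involves $a_M$, the Freiheitssatz says that $A_0$ is free on $a_0,\dots,a_{M-1}$. Since $r_0$ involves $a_0$, it says that $A_1$ is free on $a_1,\dots,a_M$. So $a_i\mapsto a_{i+1}$ defines an isomorphism $A_0\to A_1$, and $G$ is the HNN extension of $B$ with $tA_0t^{-1}=A_1$. In particular $B\le G$.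

If $M\ge2$, then $A_0$ is free of rank $M\ge2$ and we are done. From now on $M=1$, so $A_0=\langle a_0\rangle$ and $A_1=\langle a_1\rangle$ are infinite cyclic.

**Step 5: $M=1$ and one of $A_0,A_1$ is all of $B$.** If $B=A_0$, then $a_1=a_0^n$, with $n\ne0$ because $a_1$ has infinite order. As $B$ is infinite cyclic on $a_0$, we get $G=\langle a_0,t\mid ta_0t^{-1}=a_0^n\rangle=BS(1,n)$. If $B=A_1$, then likewise $a_0=a_1^n$ with $n\ne0$, so $G=\langle a_1,t\mid ta_1^nt^{-1}=a_1\rangle$. Writing $t^{-1}$ for $t$ turns the relation into $ta_1t^{-1}=a_1^n$, and $G\cong BS(1,n)$.

Examples: $r=a^{-2}tat^{-1}$ gives $r_0=a_0^{-2}a_1$, so $B=\langle a_0\rangle$ and $G=BS(1,2)$. For $a^2b^2$, the word $ct^{-1}ct$ from Step 1 (with $t=b$) gives $r_0=c_1c_0$, so $c_1=c_0^{-1}$ and $G=BS(1,-1)$.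

**Step 6: $M=1$ and $A_0\ne B\ne A_1$; find a free group.** Pick $c\in B\setminus A_0$ and $d\in B\setminus A_1$. The first thing to try is a pair such as $t,c$. This can fail, because powers of $c$ may fall into $A_0$. Take $r=a^2ta^3t^{-1}$, so $r_0=a_0^2a_1^3$. The group $B=\langle a_0,a_1\mid a_0^2a_1^3\rangle$ maps onto $\mathbb Z/2*\mathbb Z/3$, so it is not cyclic, and we are in the present case. The element $c=a_1$ is not in $A_0$, since otherwise $B=A_0$ would be cyclic. But $c^3=a_0^{-2}\in A_0$, and $tc^3t^{-1}=ta_0^{-2}t^{-1}=a_1^{-2}=c^{-2}$. So $t$ and $c$ do not freely generate a free group.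

We therefore want two words in which $c$ and $d$ only ever occur to the power $\pm1$ between stable letters. Let
$$p=t\,c\,t^{-1}\,d\,t,\qquad q=t\,t\,t .$$
Each has three stable letters, and both begin and end with $t$. Their inverses are $p^{-1}=t^{-1}d^{-1}t\,c^{-1}t^{-1}$ and $q^{-1}=t^{-1}t^{-1}t^{-1}$.

We claim that $p,q$ freely generate a free group. Take a non-empty freely reduced word in $p^{\pm1},q^{\pm1}$ and substitute. We examine each junction of two consecutive factors.

* At $pp,pq,qp,qq$ the boundary letters are $t\cdot t$, and at the junctions of two inverse factors they are $t^{-1}\cdot t^{-1}$. The signs are equal, so there is no pinch, and we cancel nothing.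
* At $p^{-1}q=(t^{-1}d^{-1}t\,c^{-1}t^{-1})(t\,t\,t)$ we cancel $t^{-1}t$. Around the junction there remains $t\,c^{-1}\,t$.
* At $q^{-1}p=(t^{-1}t^{-1}t^{-1})(t\,c\,t^{-1}d\,t)$ we cancel $t^{-1}t$. There remains $t^{-1}\,c\,t^{-1}$.
* At $pq^{-1}=(t\,c\,t^{-1}d\,t)(t^{-1}t^{-1}t^{-1})$ we cancel $tt^{-1}$. There remains $t^{-1}\,d\,t^{-1}$.
* At $qp^{-1}=(t\,t\,t)(t^{-1}d^{-1}t\,c^{-1}t^{-1})$ we cancel $tt^{-1}$. There remains $t\,d^{-1}\,t$.

The junctions $pp^{-1}$, $p^{-1}p$, $qq^{-1}$, $q^{-1}q$ do not occur in a freely reduced word. In the last four items the two stable letters shown are the *middle* stable letters of the two factors, and their signs agree, so none of these is a pinch. Each junction cancels at most the outer stable letter of each adjacent factor on that side. So the middle stable letter of every factor survives, whatever happens at its two ends.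

The only other places where consecutive stable letters have opposite signs are inside a factor $p^{\pm1}$, where the outer letter concerned has survived. They are $t\,c^{\pm1}\,t^{-1}$ with $c^{\pm1}\notin A_0$ and $t^{-1}\,d^{\pm1}\,t$ with $d^{\pm1}\notin A_1$. These are not pinches. So the resulting word has no pinch and contains a stable letter. By Britton's lemma it is nontrivial, and $p,q$ freely generate a free group of rank 2. $\square$

## Proof of Theorem 1

**Step 1: at least one of the three cases holds.** This is Proposition 3, with $BS(1,n)$, $n\ne0$, sorted according to $|n|=1$ or $|n|\ge2$.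

**Step 2: the cases exclude each other.** A virtually abelian group contains no free group on $p,q$: some finite-index normal subgroup would be abelian, so it would contain $p^k$ and $q^k$ for some $k\ge1$, and these would commute, which they do not in a free group. Groups in case 1 are virtually abelian. Groups in case 2 are not, as shown in the section on $BS(1,n)$, and groups in case 3 are not, by the remark just made. It remains to separate cases 2 and 3. In $BS(1,n)$ all commutators lie in the abelian group $\ker\pi$, so any two commutators commute. In a free group on $p,q$ the commutators $pqp^{-1}q^{-1}$ and $pq^{-1}p^{-1}q$ do not commute: their two products are the distinct reduced words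
$$pqp^{-1}q^{-1}pq^{-1}p^{-1}q\quad\text{and}\quad pq^{-1}p^{-1}qpqp^{-1}q^{-1}.$$
So $BS(1,n)$ contains no free group of rank 2.

**Step 3: rigidity in each case.** In case 1, $G$ is rigid, by the remark on $\mathbb Z$ or by the Claim for $BS(1,\pm1)$, and $G$ is cyclic or torsion-free virtually $\mathbb Z^2$. In case 2, $G$ is not rigid and not virtually abelian, so it is neither virtually cyclic nor virtually $\mathbb Z^2$. In case 3, $G$ is non-amenable by Lemma 1, so it is not rigid by Theorem A. It is neither virtually cyclic nor virtually $\mathbb Z^2$, since it is not virtually abelian. In every case, $G$ is periodically rigid if and only if it is virtually cyclic or torsion-free virtually $\mathbb Z^2$. $\square$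

## Non-amenable groups and other numbers of generators: proof of Theorem 2

**Part (a).** Let $G$ be finitely generated and non-amenable. By Theorem A it is not periodically rigid. It is neither virtually cyclic nor virtually $\mathbb Z^2$, since such groups are amenable. So both sides of the conjectured equivalence fail, and the equivalence holds.

**Part (b), $|S|=1$.** Then $G$ is finite cyclic, and finite groups are rigid.

**Part (b), $|S|=2$.** By Theorem 1, $G$ is rigid exactly in case 1, that is, exactly when it is $\mathbb Z$, $\mathbb Z^2$ or the Klein bottle group. No such $G$ is finite, because its abelianization is $\mathbb Z^2$ modulo one cyclic subgroup and so is infinite. Hence the entry "finite cyclic" of the list adds nothing here.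

**Part (b), $|S|\ge3$.** We show that $G$ contains a free group of rank 2. If $r$ involves all generators, then by the Freiheitssatz any $|S|-1\ge2$ of them freely generate a free group. If $r$ omits some $c\in S$, then
$$G=\langle S\setminus\{c\}\mid r\rangle*\langle c\rangle .$$
The first factor has at least two generators and one relator, so its abelianization is infinite. This abelianization is finitely generated, so it has an element of infinite order, and the factor contains an element $v$ of infinite order. The subgroup $\langle v,c\rangle=\langle v\rangle*\langle c\rangle$ is free of rank 2.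

In both situations $G$ is non-amenable by Lemma 1, so it is not rigid by Theorem A. Nor is it one of the listed groups, since all of those are amenable. $\square$
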